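
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Symplectic $4$-manifolds on which every tame almost complex structure has $h_J^-=0$}


\begin{abstract}
For an almost complex structure $J$ on a closed $4$-manifold let $h_J^-$ be the dimension of the space of de Rham classes represented by closed $J$-anti-invariant real $2$-forms. If $J$ is tamed by a symplectic form, then $0\le h_J^-\le b^+-1$. We show that the upper bound can fail to be attained in the strongest possible way: for every $n\ge 2$ there is a closed connected symplectic $4$-manifold with $b^+=n$ on which $h_J^-=0$ for every $J$ tamed by any symplectic form. There is also such a manifold homeomorphic to the K3 surface. The obstruction is that anti-invariant classes are orthogonal to all Seiberg--Witten basic classes. The examples come from a torus surgery that can be made symplectic for many symplectic forms at once, with many different canonical classes.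
\end{abstract}

\section{The question and the answer}

Throughout, $M$ is a closed, connected, oriented, smooth $4$-manifold. A \emph{symplectic form on $M$} is always one that induces the given orientation, and almost complex structures are smooth. An almost complex structure $J$ is \emph{$\Omega$-tame} if $\Omega(\xi,J\xi)>0$ for all $\xi\ne0$. It is \emph{$\Omega$-compatible} if in addition $\Omega(J\cdot,J\cdot)=\Omega$. A dot denotes the intersection pairing on $H^2(M;\mathbb R)$, and $b^+$ is the dimension of a maximal positive definite subspace for it.

A real $2$-form $\alpha$ is \emph{$J$-anti-invariant} if $\alpha(J\cdot,J\cdot)=-\alpha$, that is, if it is the real part of a form of type $(2,0)$. Following T.-J.~Li and W.~Zhang, let $H_J^-\subset H^2(M;\mathbb R)$ be the space of classes of closed $J$-anti-invariant forms, and $h_J^-=\dim H_J^-$. Closed anti-invariant forms are the substitute for holomorphic $2$-forms when $J$ is not integrable. Indeed, let $J$ be integrable and $\alpha=\varphi+\bar\varphi$ with $\varphi$ of type $(2,0)$. The $(2,1)$-part of $d\alpha$ is $\bar\partial\varphi$, so $\alpha$ is closed exactly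 when $\varphi$ is holomorphic. On a K\"ahler surface this gives $h_J^-=2p_g=b^+-1$ (the map $\varphi\mapsto[\varphi+\bar\varphi]$ is injective by Lemma~\ref{lem:pointwise}(a) below, and $b^+=2p_g+1$ by the Hodge index theorem).

For a general $J$ tamed by a symplectic form one still has $0\le h_J^-\le b^+-1$; a short proof is Proposition~\ref{prop:upper}. K\"ahler surfaces attain the upper bound, and for $b^+=1$ it is attained trivially. The following question, whether it can be out of reach, is taken from Tan, Wang, Zhou and Zhu \cite{TWZZ}:

\begin{quote}
\emph{Is it possible to construct a closed \textup{(}connected\textup{)} symplectic $4$-manifold $(M,\omega)$ with $b^+>1$ such that for any $\omega$-compatible almost complex structure $J$, $h_J^-$ is strictly less than $b^+-1$?}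
\end{quote}

To improve on $b^+-1$ for all $J$ at once, one wants an obstruction that depends on $M$ alone. We find one in the Seiberg--Witten invariants, and the answer is yes.

\begin{theorem}\label{thm:main}
For every $n\ge2$ there is a closed connected oriented $4$-manifold $M_n$ with $b^+(M_n)=n$ which admits symplectic forms, and such that $h_J^-=0$ for every symplectic form $\Omega$ on $M_n$ and every $\Omega$-tame $J$. In particular, for every symplectic form $\omega$ on $M_n$ and every $\omega$-compatible $J$,
\[
h_J^-=0<n-1=b^+-1 .
\]
\end{theorem}

\begin{theorem}\label{thm:K3}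
There is a simply connected $4$-manifold $M$, homeomorphic to the K3 surface \textup{(}so $b^+=3$\textup{)}, which admits symplectic forms, with $h_J^-=0$ for every $J$ tamed by any symplectic form on $M$.
\end{theorem}

For a symplectic form $\Omega$ let $K_\Omega=-c_1(TM,J)\in H^2(M;\mathbb R)$ be its canonical class, where $J$ is any $\Omega$-tame almost complex structure. The space of such $J$ is nonempty and contractible, so $K_\Omega$ is well defined, and it does not change when $\Omega$ moves through symplectic forms. If $b^+(M)>1$, a \emph{basic class} is a class $c_1(\mathfrak s)\in H^2(M;\mathbb R)$ of a spin$^c$ structure $\mathfrak s$ with $SW(\mathfrak s)\ne0$. Both theorems rest on the following bound.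

\begin{theorem}\label{thm:bound}
Let $b^+(M)>1$, let $\Omega$ be a symplectic form on $M$ and let $J$ be $\Omega$-tame. Then $H_J^-$ is orthogonal to every basic class, in particular to $K_{\Omega'}$ for \emph{every} symplectic form $\Omega'$ on $M$. Hence
\[
h_J^-\le b^+-r,
\]
where $r$ is the maximal dimension of a subspace of the span $B$ of the basic classes on which the intersection form is positive semidefinite. If $J$ is $\Omega$-compatible, $B$ may be replaced by $B+\mathbb R[\Omega]$.
\end{theorem}

\paragraph{The idea.} If $\Omega$ tames $J$ and $\alpha$ is closed and anti-invariant, then the whole line $\Omega+t\alpha$, $t\in\mathbb R$, consists of symplectic forms taming $J$. Taubes' inequality $|c\cdot[\Omega]|\le K_\Omega\cdot[\Omega]$ for basic classes $c$ must hold along an entire affine line, and this forces $c\cdot[\alpha]=0$. So we need a manifold with many independent basic classes. To force $h_J^-=0$ it is enough that their span contains an isotropic subspace of dimension $b^+$. We get many basic classes as the canonical classes of \emph{different} symplectic forms on the \emph{same} manifold. Suppose that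 two symplectic forms have the same canonical class, and that a torus $T$ is symplectic for both of them, with opposite signs. A suitable surgery along $T$ then changes the two canonical classes by $+2\,\mathrm{PD}[T]$ and $-2\,\mathrm{PD}[T]$ respectively, so that after the surgery $\mathrm{PD}[T]$ itself lies in the span of the basic classes.

Section~\ref{sec:ortho} proves Theorem~\ref{thm:bound}. Section~\ref{sec:T4} shows the mechanism on $T^4$. Section~\ref{sec:surgery} carries out the surgery, and Sections~\ref{sec:proof} and~\ref{sec:K3} prove Theorems~\ref{thm:main} and~\ref{thm:K3}.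

\section{Anti-invariant classes are orthogonal to basic classes}\label{sec:ortho}

\begin{lemma}\label{lem:pointwise}
Let $J$ be $\Omega$-tame and let $\alpha$ be a $J$-anti-invariant real $2$-form.
\begin{enumerate}
\item[(a)] $J$ induces the orientation of $M$, and $\alpha\wedge\alpha\ge0$ pointwise with equality only where $\alpha=0$. In particular the intersection form is positive definite on $H_J^-$.
\item[(b)] $\alpha(\xi,J\xi)=0$ for all $\xi$. Hence, if $\alpha$ is closed, every $\Omega_t=\Omega+t\alpha$, $t\in\mathbb R$, is a symplectic form on $M$ taming $J$, and $K_{\Omega_t}=K_\Omega$.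
\item[(c)] If $\Omega$ is $J$-invariant, then $\Omega\wedge\alpha=0$ pointwise.
\end{enumerate}
\end{lemma}

\begin{proof}
We begin with (c), which is used in (a). $J$ acts trivially on $4$-forms, so $\Omega\wedge\alpha=J^*(\Omega\wedge\alpha)=-\Omega\wedge\alpha$. The same computation gives $\beta\wedge\alpha=0$ for every $J$-invariant $2$-form $\beta$.

(a) Choose a local real coframe $e^1,\dots,e^4$ such that $e^1+ie^2$ and $e^3+ie^4$ are of type $(1,0)$; it is oriented for the orientation given by $J$. The anti-invariant forms are spanned by the real and imaginary parts $e^{13}-e^{24}$ and $e^{14}+e^{23}$ of $(e^1+ie^2)\wedge(e^3+ie^4)$. Each has square $2e^{1234}$, and their product is $0$. So $\alpha\wedge\alpha\ge0$ for the $J$-orientation, with equality only where $\alpha=0$. To compare orientations, split $\Omega=\Omega'+\alpha'$ into its invariant and anti-invariant parts, $\Omega'=\frac12(\Omega+\Omega(J\cdot,J\cdot))$. Since $\Omega(J\xi,J J\xi)=\Omega(\xi,J\xi)$, we have $\Omega'(\xi,J\xi)=\Omega(\xi,J\xi)>0$ for $\xi\ne0$. So $\Omega'(\cdot,J\cdot)$ is a $J$-Hermitian metric, and $\Omega'\wedge\Omega'$ is positive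 for the $J$-orientation. As $\Omega'\wedge\alpha'=0$, also $\Omega\wedge\Omega=\Omega'\wedge\Omega'+\alpha'\wedge\alpha'$ is positive for it, so it is the orientation of $M$.

(b) Anti-invariance gives $\alpha(\xi,J\xi)=-\alpha(J\xi,J^2\xi)=\alpha(J\xi,\xi)=-\alpha(\xi,J\xi)$. So $\Omega_t(\xi,J\xi)=\Omega(\xi,J\xi)>0$ for $\xi\neq0$. A form that tames $J$ is nondegenerate, and by the argument in (a) it induces the $J$-orientation, which is that of $M$. Finally $K_{\Omega_t}=-c_1(TM,J)=K_\Omega$.
\end{proof}

The line $\Omega_t$ already gives the upper bound quoted in the introduction.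

\begin{proposition}\label{prop:upper}
If $J$ is tamed by a symplectic form, then $h_J^-\le b^+-1$.
\end{proposition}

\begin{proof}
Let $\Omega$ tame $J$. By Lemma~\ref{lem:pointwise}(a), $h_J^-\le b^+$. If $h_J^-=b^+$, then $H_J^-$ is a maximal positive definite subspace, so its orthogonal complement is negative definite. Write $[\Omega]=[\alpha]+\nu$ with $\alpha$ closed anti-invariant and $\nu\perp H_J^-$. By Lemma~\ref{lem:pointwise}(b), $\Omega-\alpha$ is symplectic, so $\nu^2=[\Omega-\alpha]^2>0$, a contradiction.
\end{proof}

The deep input is the following theorem. The hypothesis $b^+>1$ is made so that $SW(\mathfrak s)$ depends only on the oriented smooth manifold $M$ and on $\mathfrak s$ (up to a sign, which plays no role here).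

\begin{theorem}[Taubes \cite{Taubes1,Taubes2}]\label{thm:taubes}
Let $(M,\Omega)$ be a closed symplectic $4$-manifold with $b^+>1$.
\begin{enumerate}
\item[(i)] The classes $\pm K_\Omega$ are basic: the canonical and anticanonical spin$^c$ structures have $SW=\pm1$.
\item[(ii)] If $SW(\mathfrak s)\ne0$, then $|c_1(\mathfrak s)\cdot[\Omega]|\le K_\Omega\cdot[\Omega]$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
\emph{Orthogonality.} Let $\alpha$ be closed and $J$-anti-invariant and let $c$ be a basic class. Apply Theorem~\ref{thm:taubes}(ii) to the forms $\Omega_t$ of Lemma~\ref{lem:pointwise}(b), all of which have canonical class $K_\Omega$: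
\[
\bigl|\,c\cdot[\Omega]+t\,c\cdot[\alpha]\,\bigr|\;\le\;K_\Omega\cdot[\Omega]+t\,K_\Omega\cdot[\alpha]\qquad\text{for all }t\in\mathbb R .
\]
The right side is an affine function of $t$ that is nowhere negative, so $K_\Omega\cdot[\alpha]=0$. Now the right side is constant, so the left side is bounded in $t$, and $c\cdot[\alpha]=0$. By Theorem~\ref{thm:taubes}(i), $K_{\Omega'}$ is basic for every symplectic form $\Omega'$ on $M$.

\emph{Dimension.} Let $U\subset B$ be a positive semidefinite subspace of dimension $r$. It is orthogonal to $H_J^-$. A class in $U\cap H_J^-$ is orthogonal to itself, hence zero because $H_J^-$ is positive definite. So the sum $U\oplus H_J^-$ is direct, and it is positive semidefinite. Such a subspace meets a negative definite subspace of dimension $b_2-b^+$ only in $0$, so its dimension is at most $b^+$. Thus $r+h_J^-\le b^+$.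

If $J$ is $\Omega$-compatible, then $[\Omega]\perp H_J^-$ by Lemma~\ref{lem:pointwise}(c), and the same argument applies to $B+\mathbb R[\Omega]$.
\end{proof}

What matters is that $B$ does not depend on $J$ or $\Omega$. A subspace is \emph{isotropic} if the intersection form vanishes identically on it. Isotropic subspaces are positive semidefinite, so Theorem~\ref{thm:bound} has the following consequence.

\begin{corollary}\label{cor:zero}
Let $b^+(M)>1$. If the basic classes span a space containing an isotropic subspace of dimension $b^+(M)$, then $h_J^-=0$ for every $J$ tamed by any symplectic form on $M$.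
\end{corollary}

By Theorem~\ref{thm:taubes}(i) a single symplectic form provides $\pm K_\Omega$, that is, at most one dimension in $B$. So we look for manifolds with several symplectic forms whose canonical classes are different.

\section{The model: three tori in $T^4$}\label{sec:T4}

Let $X=T^4$ with coordinates $(u,t,x,y)\in(\mathbb R/\mathbb Z)^4$, oriented by $du\wedge dt\wedge dx\wedge dy$; here $b^+=3$. For $s=(s_1,s_2)\in\{\pm1\}^2$ put
\[
\omega_s=du\wedge(dt+s_1\,dx+s_2\,dy)+dx\wedge dy,\qquad \omega_s^2=2\,du\wedge dt\wedge dx\wedge dy .
\]
The formula for $\omega_s^2$ is the same for all real $s_1,s_2$. Hence the four forms are joined through symplectic forms, and all have the canonical class $\kappa=0$. Consider the tori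
\[
T_0=\{x=y=0\},\qquad T_1=\{t=\tfrac13,\;y=\tfrac12\},\qquad T_2=\{t=\tfrac23,\;x=\tfrac12\},
\]
oriented by $du\wedge dt$, $du\wedge dx$, $du\wedge dy$. They are disjoint (compare $y$, $x$, $t$ for the pairs $01$, $02$, $12$), and
\[
\omega_s|_{T_0}=du\wedge dt,\qquad \omega_s|_{T_1}=s_1\,du\wedge dx,\qquad \omega_s|_{T_2}=s_2\,du\wedge dy .
\]
So each $\omega_s$ is an area form on all three tori, and the signs on $T_1,T_2$ can be prescribed. The Poincar\'e duals are
\[
\tau_0=[dx\wedge dy],\qquad \tau_1=[dy\wedge dt],\qquad \tau_2=[dt\wedge dx],
\]
and they span an isotropic subspace of dimension $3=b^+$.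

The surgery of Section~\ref{sec:surgery} replaces a tubular neighborhood $T^2\times D^2$ of each $T_i$ by $S^1\times E$, where $E$ is a $3$-manifold fibered over the circle with the homology of a circle. It produces \emph{one} manifold $M$ and a map $q:M\to X$ inducing an isomorphism of cohomology rings, and for each $s$ a symplectic form on $M$ with canonical class
\[
q^*\bigl(\kappa+2\tau_0+2s_1\tau_1+2s_2\tau_2\bigr)=2\,q^*(\tau_0+s_1\tau_1+s_2\tau_2).
\]
By Theorem~\ref{thm:taubes}(i) these four classes are basic on $M$. They span $q^*\langle\tau_0,\tau_1,\tau_2\rangle$, an isotropic subspace of dimension $3=b^+(M)$, and Corollary~\ref{cor:zero} gives $h_J^-=0$ for all tame $J$ on $M$.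

The tori play two roles. The tori $T_1,T_2$ contribute because their sign can be flipped. The torus $T_0$ has constant sign; its only task is to make the average $\kappa+2\tau_0$ of the canonical classes linearly independent of $\tau_1,\tau_2$. Fixing the sign on $T_0$ loses nothing: passing from $\Omega$ to $-\Omega$ reverses the signs on all tori at once, and $-\Omega$ is tamed by $-J$, so $K_{-\Omega}=-K_\Omega$ spans the same line as $K_\Omega$.

\section{A surgery that is symplectic for many forms}\label{sec:surgery}

\subsection{The data}

Let $D^2=\{|z|\le1\}$ with $z=x+iy$, let $(u,v)\in(\mathbb R/\mathbb Z)^2$ be coordinates on $T^2$, oriented by $du\wedge dv$, and orient $T^2\times D^2$ by $du\wedge dv\wedge dx\wedge dy$.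

\begin{definition}\label{def:H}
A \emph{sign-flipping family} on a closed connected oriented $4$-manifold $X$ consists of
\begin{itemize}
\item disjoint oriented embedded tori $T_0,\dots,T_m\subset X$ with orientation-preserving tubular neighborhoods $\iota_i:T^2\times D^2\to X$ with disjoint images, such that $\iota_i|_{T^2\times0}$ is an orientation-preserving diffeomorphism onto $T_i$;
\item for each $s=(s_1,\dots,s_m)\in\{\pm1\}^m$ a symplectic form $\omega_s$ on $X$ such that, with $s_0:=+1$, the form $s_i\,\omega_s|_{T_i}$ is a positive area form for $i=0,\dots,m$;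
\end{itemize}
such that all $\omega_s$ have the same canonical class $\kappa\in H^2(X;\mathbb R)$. Put $\tau_i=\mathrm{PD}_X[T_i]$.
\end{definition}

Neighborhoods $\iota_i$ exist as soon as the $T_i$ are disjoint with trivial normal bundles. The new manifold will be glued with the help of $\iota_i$. It must not depend on $s$, so we first normalize all $\omega_s$ in the \emph{same} coordinates. This is the symplectic neighborhood theorem, with attention to the fact that every coordinate change is an isotopy.

\begin{lemma}\label{lem:normal}
Given a sign-flipping family, we may pull back each $\omega_s$ by a diffeomorphism isotopic to the identity, and replace all $\iota_i(u,v,z)$ by $\iota_i(u,v,\varrho z)$ for one small $\varrho>0$, so as to obtain a sign-flipping family with the same tori, the same $\kappa$, and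
\[
\iota_i^*\omega_s=s_i\bigl(c_{i,s}\,du\wedge dv+\varrho^2\,dx\wedge dy\bigr)\quad\text{on a neighborhood of }T^2\times D^2,\qquad c_{i,s}>0\text{ constant}.
\]
\end{lemma}

\begin{proof}
Fix $s$ and $i$, and write $\omega$ for $\iota_i^*\omega_s$. We use three successive isotopies, defined near $T^2\times0$ and preserving it. To extend such an isotopy to $X$, multiply its generating time-dependent vector field by a cut-off function that is $1$ near $T^2\times 0$ and supported inside the tubular neighborhood. The result is supported near $T_i$ and agrees with the given isotopy near $T_i$, because trajectories starting close to $T^2\times0$ stay close to it.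

(1) By Moser's theorem on $T^2$ there is an isotopy of $T^2$, extended as a product near $T^2\times0$, after which $\omega|_{T^2\times0}=s_ic\,du\wedge dv$ with a constant $c>0$.

(2) Next we straighten the normal directions. Let $\nu$ be the $\omega$-orthogonal complement of $T(T^2\times0)$ along $T^2\times0$. For each $w\in\mathbb R^2$ there is a unique vector $(A(u,v)w,w)\in\nu_{(u,v)}$, with $A(u,v)$ linear in $w$ and smooth in $(u,v)$. On these vectors $\omega$ equals $s_ih\,dx\wedge dy$ with a function $h=h(u,v)>0$, because $\omega^2>0$ and $\omega|_{T^2\times 0}$ has sign $s_i$. Put $g=h^{-1/2}$ and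
\[
\varphi_\tau\bigl((u,v),z\bigr)=\bigl((u,v)+\tau\,gA(u,v)z,\;(1-\tau+\tau g)z\bigr),\qquad0\le\tau\le1 .
\]
Then $\varphi_0=\mathrm{id}$ and $\varphi_\tau$ fixes $T^2\times0$ pointwise. Its derivative there sends $(\eta,w)$ to $(\eta+\tau gAw,(1-\tau+\tau g)w)$, which is invertible since $1-\tau+\tau g>0$. By compactness all $\varphi_\tau$ are embeddings on a common neighborhood of $T^2\times0$. Along $T^2\times0$, $d\varphi_1$ sends $(0,w)$ to $g\cdot(Aw,w)\in\nu$, so $\varphi_1^*\omega$ equals $\omega_{\rm std}:=s_i(c\,du\wedge dv+dx\wedge dy)$ on all tangent vectors at points of $T^2\times0$.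

(3) So assume that $\omega$ and $\omega_{\rm std}$ agree along $T^2\times0$. The relative Poincar\'e lemma (radial homotopy) gives $\omega-\omega_{\rm std}=d\lambda$ near $T^2\times0$ with $\lambda=0$ along $T^2\times0$. The forms $\omega_{\rm std}+\tau\,d\lambda$, $0\le \tau\le 1$, equal $\omega_{\rm std}$ along $T^2\times0$, so they are symplectic near it. Moser's vector field vanishes on $T^2\times0$, so its flow exists up to time $1$ near $T^2\times0$, and it pulls $\omega$ back to $\omega_{\rm std}$.

Now $\omega=\omega_{\rm std}$ on $T^2\times\{|z|\le2\varrho\}$ for some $\varrho\in(0,\frac12]$. Use one $\varrho$ for the finitely many pairs $(s,i)$ and rescale; the new $\iota_i$ extend to embeddings of $T^2\times\{|z|\le2\}$. A diffeomorphism isotopic to the identity does not change the canonical class, and the isotopies preserve the $T_i$ with their orientations.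
\end{proof}

From now on all sign-flipping families are normalized in this way.

\subsection{The new piece}

We want to replace each meridian disk $D^2$ by a surface $F$ of genus $1$, so as to change the canonical class. Keeping the homology of $X$ forces a twist in the family of surfaces. Let $F$ be a compact oriented surface of genus $1$ with one boundary circle. Identify a collar $N\subset F$, preserving orientation, with $\{\tfrac12\le|z|\le1\}$ so that $\partial F=\{|z|=1\}$. Let $\sigma$ be an area form on $F$ with $\sigma=dx\wedge dy$ on $N$. Let $a,b\subset F\setminus N$ be simple closed curves meeting transversally in one point, and let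
\[
f=t_a\circ t_b
\]
be a product of Dehn twists of the same sign, supported in thin annuli about $a$ and $b$ in $F\setminus N$. A neighborhood of a curve is area-preservingly an annulus $(-\delta,\delta)\times S^1$ with a constant multiple of the standard area form, and $(x,y)\mapsto(x,y+k(x))$ preserves area there. So we may take $f^*\sigma=\sigma$. In the basis $[a],[b]$ of $H_1(F;\mathbb Z)$, with $\epsilon=\pm1$ depending on the sign of the twists and on orientations,
\[
f_*=\begin{pmatrix}1&\epsilon\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-\epsilon&1\end{pmatrix}=\begin{pmatrix}0&\epsilon\\-\epsilon&1\end{pmatrix},\qquad \det(f_*-1)=2-\operatorname{tr}f_*=1 .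
\]

Let $E=(\mathbb R\times F)/\bigl((v+1,p)\sim(v,f(p))\bigr)$ be the mapping torus of $f$, with its projection to $S^1_v=\mathbb R/\mathbb Z$. Let $\tilde\sigma$ be the closed $2$-form on $E$ induced by $\sigma$; it exists because $f^*\sigma=\sigma$, and $\tilde\sigma(\partial_v,\cdot)=0$ for the suspension field $\partial_v$. Orient $E$ by $dv\wedge\tilde\sigma$. Since $f=\mathrm{id}$ on $N$, we have $S_v^1\times N\subset E$. The Wang sequence
\[
\cdots\to H_k(F)\xrightarrow{\,f_*-1\,}H_k(F)\to H_k(E)\to H_{k-1}(F)\xrightarrow{\,f_*-1\,}H_{k-1}(F)\to\cdots
\]
and the invertibility of $f_*-1$ on $H_1(F;\mathbb Z)$ give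
\begin{equation}\label{eq:HE}
H_1(E;\mathbb Z)=\mathbb Z\,[\gamma],\quad\gamma=S^1_v\times\{p\}\ \ (p\in N),\qquad H_2(E;\mathbb Z)=H_3(E;\mathbb Z)=0 .
\end{equation}

\subsection{The manifold $M$ and the map $q:M\to X$}

Let $M$ be obtained from $X$ by replacing each $\iota_i(T^2\times D^2)$ by a copy of $S^1_u\times E$. More precisely, remove $\iota_i(T^2\times\{|z|\le\frac12\})$ and glue in $S_u^1\times(E\setminus\partial E)$ along the open set $S^1_u\times S^1_v\times\{\frac12<|z|<1\}=T^2\times\{\frac12<|z|<1\}$. Since the collar $N$ extends up to $|z|=1$, the closed piece $S^1_u\times E$ is then a submanifold of $M$. The orientations $du\wedge dv\wedge dx\wedge dy$ and $du\wedge dv\wedge\tilde\sigma$ agree on the overlap, so $M$ is a closed connected oriented $4$-manifold. It does not depend on $s$.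

Define $\mathsf c:F\to D^2$ by $\mathsf c=0$ off $N$ and $\mathsf c(re^{i\phi})=\rho(r)e^{i\phi}$ on $N$. Here $\rho$ is smooth and nondecreasing with $\rho=0$ near $\frac12$, $\rho(r)=r$ for $r\ge\frac34$, and $\rho(r)<\frac34$ for $r<\frac34$. Since $f$ is the identity on $N$ and preserves $F\setminus N$, we have $\mathsf c\circ f=\mathsf c$. So $(u,v,p)\mapsto(u,v,\mathsf c(p))$ is well defined on $S_u^1\times E$. Together with the identity elsewhere it is a smooth map $q:M\to X$.

\begin{lemma}\label{lem:q}
The map $q$ has degree one and induces an isomorphism on integral homology. Hence $q^*$ is an isomorphism of cohomology rings preserving intersection forms, and $b^\pm(M)=b^\pm(X)$. If $|z_0|=\frac78$, the torus $T_i'=T^2\times\{z_0\}$ lies in both $X$ and $M$, and $q^*\tau_i=\mathrm{PD}_M[T_i']$.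
\end{lemma}

\begin{proof}
By the choice of $\rho$, $q$ is a diffeomorphism (indeed the identity) over the open set $X_1=X\setminus\bigcup_i\iota_i(T^2\times\{|z|\le\frac34\})$; in particular it has degree one. Cover $X$ by $X_1$ and $X_2=\bigcup_i\iota_i(T^2\times\{|z|<1\})$, and $M$ by the preimages. Over $X_1$ and $X_1\cap X_2$ the map $q$ is a diffeomorphism. Over $X_2$ it is, up to homotopy, a union of maps $S_u^1\times E\to S_u^1\times(S_v^1\times D^2)$. These are homology isomorphisms by \eqref{eq:HE} and the K\"unneth formula. Mayer--Vietoris and the five lemma prove the first claim. In $X$ the torus $T_i'$ is homologous to $T_i$, and near it $q$ is a diffeomorphism with $q^{-1}(T_i')=T_i'$. So $q^*\tau_i=q^*\mathrm{PD}_X[T_i']=\mathrm{PD}_M[T_i']$.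
\end{proof}

\subsection{The canonical classes}

\begin{lemma}\label{lem:canonical}
For each $s\in\{\pm1\}^m$ the manifold $M$ carries a symplectic form $\omega_s'$ with
\[
K_{\omega_s'}=q^*\Bigl(\kappa+2\sum_{i=0}^m s_i\tau_i\Bigr)\quad\text{in }H^2(M;\mathbb R).
\]
\end{lemma}

The number $2$ arises as follows. Along a meridian disk of $T_i$ the complex determinant of the tangent bundle is framed by $\partial_u\wedge\partial_x$, and the field $\partial_x$ on the boundary extends over the disk without zeros. Over $F$, any generic extension of $\partial_x|_{\partial F}$ has $-2$ zeros, counted with sign. The factor $s_i$ enters because $\omega_s'$ orients $F$ by $s_i\sigma$.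

\begin{proof}
\emph{The form.} Let $\omega_s'=\omega_s$ outside the new pieces and
\[
\omega_s'=s_i\bigl(c_{i,s}\,du\wedge dv+\varrho^2\,\tilde\sigma\bigr)\qquad\text{on the $i$-th piece }S^1_u\times E .
\]
By Lemma~\ref{lem:normal} the definitions agree on the overlap, where $\tilde\sigma=dx\wedge dy$. The form is closed, and on the pieces $(\omega_s')^2=2c_{i,s}\varrho^2\,du\wedge dv\wedge\tilde\sigma>0$.

\emph{Almost complex structures.} Let $J_{\rm std}\partial_u=\partial_v$ and $J_{\rm std}\partial_x=\partial_y$. Near $T^2\times D^2$ the structure $s_iJ_{\rm std}$ is compatible with $\iota_i^*\omega_s$. The $\omega_s$-compatible complex structures form a bundle with contractible fibers, so there is an $\omega_s$-compatible $J$ on $X$ equal to $s_iJ_{\rm std}$ on $\iota_i(T^2\times D^2)$ for all $i$. On $M$ let $J'=J$ outside the new pieces. On $S_u^1\times E$ let $V=\ker du\cap\ker dv$ be the vertical bundle, oriented by $\tilde\sigma$, and let $j$ be a complex structure on $V$ inducing this orientation and standard on $N\times S_v^1$. It exists, again by contractibility of fibers, and we take it pulled back from $E$. Let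 $J'$ on the $i$-th piece be $s_iJ_{\rm std}$ on $\langle\partial_u,\partial_v\rangle$ and $s_ij$ on $V$. As $\tilde\sigma(\partial_v,\cdot)=0$, the splitting $\langle\partial_u,\partial_v\rangle\oplus V$ is $\omega_s'$-orthogonal, and $J'$ is $\omega_s'$-compatible.

\emph{Comparison of $c_1$.} Let $L=\Lambda^2_{\mathbb C}(TX,J)$ and $L'=\Lambda^2_{\mathbb C}(TM,J')$, so that $c_1(L)=-\kappa$ and $c_1(L')=-K_{\omega_s'}$. We compute $c_1(D)$ for the line bundle $D=L'\otimes(q^*L)^{-1}$. Let $N'=\{|z|>\frac34\}\subset N$ and let $Q_i$ be the closed set $S_u^1\times\bigl(E\setminus(S_v^1\times N')\bigr)$ in the $i$-th piece. Off $\bigcup Q_i$ we have $q=\mathrm{id}$ and $J'=J$, so there $L'=q^*L$ and $D$ has a tautological trivialization. Over $T^2\times D^2$ the bundle $L$ is framed by $\partial_u\wedge\partial_x$, so $q^*L$ is framed over all of $S^1_u\times E$. There $L'=\mathbb C\,\partial_u\otimes(V,s_ij)$. So over $S^1_u\times E$ we have $D\cong(V,s_ij)$, and over $S_u^1\times S_v^1\times N'$ the tautological trivialization of $D$ corresponds to the section $\partial_x$ of $V$. Let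
\[
e\in H^2(E,S_v^1\times N';\mathbb Z)\cong H^2(E,\partial E;\mathbb Z)
\]
be the relative Euler class of $(V,\partial_x)$ over $E$, where $V$ is oriented by $j$. Replacing $j$ by $-j$ changes its sign. By excision, $c_1(D)$ is the image in $H^2(M)$ of $\sum_is_i\,\mathrm{pr}_E^*e$, where $\mathrm{pr}_E:S^1_u\times E\to E$ is the projection of the $i$-th piece.

\emph{Computation of $e$.} By Poincar\'e--Lefschetz duality and \eqref{eq:HE}, $H^2(E,\partial E;\mathbb Z)\cong H_1(E;\mathbb Z)=\mathbb Z$ is generated by the dual $\mathrm{PD}[\gamma]$ of $\gamma=S_v^1\times\{p\}$, oriented by $dv$; we take $p\in N$ with $\frac12<|p|<\frac34$. Since $E$ is oriented by $dv\wedge\tilde\sigma$, the normal orientation of $\gamma$ is that of $T_pF$. As $\gamma$ meets $F$ once, $\mathrm{PD}[\gamma]$ takes the value $+1$ on $[F,\partial F]$. Therefore $e=e[F,\partial F]\cdot\mathrm{PD}[\gamma]$. Now $V|_F=TF$, so $e[F,\partial F]$ is the signed number of zeros of a generic vector field on $F$ extending $\partial_x|_{\partial F}$. By Poincar\'e--Hopf, the number is $\chi(F)=-1$ for a field extending the outward normal. Passing from the outward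 normal to $\partial_x$ changes the number by an amount that depends only on the collar. For the disk $D^2$, with the same collar, the two numbers are $\chi(D^2)=1$ and $0$, so the change is $-1$. Hence $e[F,\partial F]=-2$ and $e=-2\,\mathrm{PD}[\gamma]$.

\emph{Conclusion.} Pulled back to $S_u^1\times E$ and extended by zero to $M$, $\mathrm{PD}[\gamma]$ becomes the Poincar\'e dual of the torus $S^1_u\times\gamma$. Its normal orientation is still that of $T_pF$ and $M$ is oriented by $du\wedge dv\wedge\tilde\sigma$, so the torus is oriented by $du\wedge dv$. It is isotopic to $T_i'$ inside $T^2\times N$. With Lemma~\ref{lem:q},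
\[
c_1(L')=q^*c_1(L)+c_1(D)=-q^*\kappa-2\sum_is_i\,\mathrm{PD}_M[T_i']=-q^*\Bigl(\kappa+2\sum_is_i\tau_i\Bigr).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $X$ with $b^+(X)=n\ge2$ carry a sign-flipping family with $m=n-1$, and suppose that
\[
U=\operatorname{span}\{\tau_1,\dots,\tau_{n-1},\,\kappa+2\tau_0\}\subset H^2(X;\mathbb R)
\]
is isotropic of dimension $n$. Then $M$ admits symplectic forms, $b^+(M)=n$, and $h_J^-=0$ for every $J$ tamed by any symplectic form on $M$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:q}, $b^+(M)=n\ge2$. By Lemma~\ref{lem:canonical} the classes $q^*\bigl(\kappa+2\tau_0+2\sum_{i\ge1}s_i\tau_i\bigr)$, $s\in\{\pm1\}^{n-1}$, are canonical classes of symplectic forms on the one oriented manifold $M$, hence basic by Theorem~\ref{thm:taubes}(i). Two of them that differ only in $s_i$ have difference $\pm4\,q^*\tau_i$, and the average over all $s$ is $q^*(\kappa+2\tau_0)$. So the span of the basic classes contains $q^*U$. By Lemma~\ref{lem:q} it is isotropic of dimension $n=b^+(M)$. Apply Corollary~\ref{cor:zero}.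
\end{proof}

Both parts of the construction are used here. All $\omega_s$ have the same $\kappa$, so differences isolate $\tau_i$; and $E$ has the homology of a circle, so the surgery does not raise $b^+$ above $\dim U$.

\section{Every value of $b^+$: proof of Theorem~\ref{thm:main}}\label{sec:proof}

To generalize Section~\ref{sec:T4}, view $T^4$ as $S_u^1\times T^3$ with $T^3\to S_t^1$ fibered by surfaces. The forms there are $du\wedge\theta+\beta$ with $\beta$ positive on the fibers and $\theta\wedge\beta>0$. If $C$ is a curve in a fiber, $\beta$ vanishes on $S_u^1\times C$, so the sign of the form on this torus is that of $\theta|_C$. That sign can be changed by adding a closed $1$-form to $\theta$. We replace $T^3$ by a fibered $3$-manifold $Y$ with $b_1(Y)=n$. Products $Y=S^1_t\times\Sigma$ give the odd $n$, and one Dehn twist in the monodromy gives the even $n$.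

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $n=2g+1$ or $n=2g$ with $g\ge1$. Let $\Sigma$ be a closed oriented surface of genus $g$ with area form $\sigma_\Sigma$ and standard curves $a_1,b_1,\dots,a_g,b_g$. Let $h=\mathrm{id}$ if $n=2g+1$, and let $h$ be an area-preserving Dehn twist supported near $a_1$ if $n=2g$. Let $Y\to S_t^1$ be the mapping torus of $h$, let $\beta$ be the closed $2$-form on $Y$ induced by $\sigma_\Sigma$, and orient $Y$ by $dt\wedge\beta$. Let $X=S^1_u\times Y$, oriented by $du\wedge dt\wedge\beta$, with projection $\mathrm{pr}:X\to Y$. (For $n=3$, $X=T^4$; for $n=2$, $X$ is the Kodaira--Thurston manifold.)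

\emph{Curves and tori.} Let $C_1,\dots,C_{n-1}$ be the curves $a_i,b_i$, all of them if $h=\mathrm{id}$, and all but $a_1$ if $h$ is the twist. Orient them and place them in distinct fibers of $Y$. By the Wang sequence, $H_1(\Sigma;\mathbb R)/\operatorname{im}(h_*-1)$ injects into $H_1(Y;\mathbb R)$ with one-dimensional cokernel, and $\operatorname{im}(h_*-1)$ is $0$ or $\mathbb R[a_1]$ respectively. So $[C_1],\dots,[C_{n-1}]$ are linearly independent in $H_1(Y;\mathbb R)$, and $b_1(Y)=n$. Let $C_0$ be the closed orbit $\{p\}\times S_t^1$ of a point $p\in\Sigma$ off all the curves $a_i,b_i$ and off the support of $h$, oriented by $dt>0$. Let $T_j=S^1_u\times C_j$, $0\le j\le n-1$, oriented by $du$ followed by the orientation of $C_j$. These tori are disjoint, and their normal bundles are trivial since those of oriented circles in the oriented $3$-manifold $Y$ are.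

\emph{$b^+(X)=n$.} We have $H^2(X;\mathbb R)=\mathrm{pr}^*H^2(Y)\oplus[du]\cup\mathrm{pr}^*H^1(Y)$, of dimension $2n$. The subspace $\mathrm{pr}^*H^2(Y)$ is isotropic because $H^4(Y)=0$, and it has dimension $b_2(Y)=b_1(Y)=n$. An isotropic subspace of a nondegenerate form has dimension at most $\min(b^+,b^-)$, so $b^+=b^-=n$.

\emph{Forms.} Let $s\in\{\pm1\}^{n-1}$. Since the $[C_j]$, $j\ge1$, are independent, there is a closed $1$-form $\eta$ on $Y$ with $\int_{C_j}\eta=s_j$ for $j\ge1$. With $v\in\mathbb R/\mathbb Z$ an oriented parameter on $C_j$, the form $\eta|_{C_j}-s_j\,dv$ is exact. Subtracting from $\eta$ the differential of a function on $Y$ that extends the primitives, we get a closed form $\eta_s$ with $\eta_s|_{C_j}=s_j\,dv$ for all $j\ge1$. Put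
\[
\theta_s=A\,dt+\eta_s,\qquad\omega_s=du\wedge\theta_s+\beta,
\]
with $A>0$ so large that $\theta_s\wedge\beta>0$ on $Y$ and $\theta_s|_{C_0}>0$ for all $s$. Then $\omega_s$ is closed and $\omega_s^2=2\,du\wedge\theta_s\wedge\beta>0$. The form $\beta|_{T_j}$ is pulled back from the curve $C_j$, so it vanishes, and $\omega_s|_{T_j}=du\wedge\theta_s|_{C_j}$. For $j\ge1$ we have $dt|_{C_j}=0$, so this is $s_j\,du\wedge dv$; for $j=0$ it is positive. The condition $\theta\wedge\beta>0$ is convex in $\theta$, so every $\omega_s$ is joined through symplectic forms to $du\wedge A\,dt+\beta$. Hence all $\omega_s$ have the same canonical class $\kappa=-\mathrm{pr}^*e(V_Y)$, where $V_Y$ is the vertical tangent bundle of $Y\to S_t^1$; on the fiber, $\kappa[\Sigma]=-\chi(\Sigma)=2g-2$. So we have a sign-flipping family with $m=n-1$.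

\emph{The space $U$.} The normal orientation of $T_j$ in $X$ is that of $C_j$ in $Y$, so $\tau_j=\mathrm{pr}^*\mathrm{PD}_Y[C_j]$. Thus all $\tau_j$ and $\kappa$ lie in the isotropic space $\mathrm{pr}^*H^2(Y;\mathbb R)$, and $U$ is isotropic. The classes $\tau_1,\dots,\tau_{n-1}$ are independent because the $[C_j]$ are and $\mathrm{pr}^*$ is injective. They vanish on $[\Sigma]$, since each $C_j$, $j\ge1$, is disjoint from some fiber. On the other hand $\tau_0[\Sigma]=C_0\cdot\Sigma=+1$, because the normal orientation of $C_0$ is that of $\Sigma$. Hence
\[
(\kappa+2\tau_0)[\Sigma]=(2g-2)+2=2g\ne0,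
\]
so $\kappa+2\tau_0$ is not in the span of $\tau_1,\dots,\tau_{n-1}$, and $\dim U=n$. Proposition~\ref{prop:criterion} yields $M_n$.
\end{proof}

The torus $T_0$ is needed only to make $\kappa+2\tau_0$ nonzero on $\Sigma$ when $g=1$; for $g\ge2$ already $\kappa[\Sigma]\ne0$.

\section{A homotopy K3 surface: proof of Theorem~\ref{thm:K3}}\label{sec:K3}

The Kummer surface is made from $T^4$, and three flat tori as in Section~\ref{sec:T4} survive in it. The additional task is to control the fundamental group.

Let $T^4=\mathbb R^4/\mathbb Z^4$ with $z_1=x_1+ix_2$, $z_2=x_3+ix_4$, and write $dx_{jk}=dx_j\wedge dx_k$. Let $X$ be the Kummer K3 surface, the minimal resolution of $T^4/\pm1$. It is simply connected with $b^+(X)=3$. A fixed point of $-1$ has all coordinates in $\{0,\frac12\}$, and each of the $16$ fixed points is replaced by an exceptional sphere.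

\subsection{A K\"ahler form that is flat away from the exceptional curves}

Near a fixed point use centered coordinates $z=(z_1,z_2)$ and $t=\log|z|^2$. The flat form is $dx_{12}+dx_{34}=\frac i2\partial\bar\partial|z|^2=\frac i2\partial\bar\partial e^t$. We replace it near the fixed point by $\frac i2\partial\bar\partial\,\Phi(t)$, where
\[
\Phi'>0,\quad\Phi''>0,\qquad\Phi'(t)=e^t\ (t\ge t_1),\qquad\Phi'(t)=\varepsilon+\delta'e^{2t}\ (t\le t_0)
\]
with $t_0<t_1$, $e^{t_1}$ small and $\varepsilon,\delta'>0$. If $\varepsilon,\delta'$ are so small that $\varepsilon+\delta'e^{2t_0}<e^{t_1}$, the two prescribed parts of $\Phi'$ can be joined by a smooth function with positive derivative, so such a $\Phi$ exists. The form is invariant under $z\mapsto-z$. We claim that the result is a K\"ahler form $\omega_0$ on $X$.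

\emph{Off the exceptional curve.} We have $i\partial\bar\partial\Phi(t)=\Phi'\,i\partial\bar\partial t+\Phi''\,i\,\partial t\wedge\bar\partial t$. Both terms are semipositive. The kernel of $i\partial\bar\partial\log|z|^2$ is the complex radial direction, on which the second term is positive. So the sum is positive.

\emph{Near the exceptional curve.} A neighborhood of the exceptional curve is a neighborhood of the zero section in the total space of $\mathcal O(-2)$. In the chart $z=\zeta(1,a)$ its coordinates are $(w,a)$ with $w=\zeta^2$; the chart $z=\zeta(a,1)$ is symmetric. For $t\le t_0$, up to a constant, $\Phi(t)=\varepsilon t+\frac{\delta'}2e^{2t}$. The first summand contributes a positive multiple of $i\partial\bar\partial\log(1+|a|^2)$, the pulled-back Fubini--Study form up to normalization. The second contributes a positive multiple of $i\partial\bar\partial|z|^4$, where $|z|^4=|w|^2(1+|a|^2)^2$ is smooth. At $w=0$ the form $i\partial\bar\partial|z|^4$ equals $(1+|a|^2)^2\,i\,dw\wedge d\bar w$, so the sum extends smoothly over the exceptional curve and is positive there too.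

Finally, $dz_1\wedge dz_2=\zeta\,d\zeta\wedge da=\frac12\,dw\wedge da$ in the first chart, and the same up to sign in the second. So $dz_1\wedge dz_2$ defines a nowhere zero holomorphic $2$-form on $X$, and $K_{\omega_0}=0$.

\subsection{The sign-flipping family}

Let
\[
T_0=\{x_3=.1,\ x_4=.1\},\qquad T_1=\{x_2=.1,\ x_4=.2\},\qquad T_2=\{x_2=.2,\ x_3=.2\}
\]
in $T^4$, oriented by $dx_{12}$, $dx_{13}$, $dx_{14}$. The six tori $\pm T_i$ are pairwise disjoint. For $\pm T_0$ and $\pm T_1$ compare $x_4\in\{\pm.1\}$ with $x_4\in\{\pm.2\}$; for $\pm T_0,\pm T_2$ compare $x_3$; for $\pm T_1,\pm T_2$ compare $x_2$; and $T_i\cap(-T_i)=\emptyset$ since $.1\ne-.1$ and $.2\neq -.2$ in $\mathbb R/\mathbb Z$. They miss the fixed points. So $T_0,T_1,T_2$ descend to disjoint embedded tori in $X$ with trivial normal bundles. We make all modifications near the fixed points inside disjoint balls missing the $\pm T_i$.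

The form $dx_{13}$ is invariant under $-1$, and we modify it so that it extends over the exceptional curves. In a ball about a fixed point with centered coordinates $y_k$ we have $dx_{13}=d\lambda$ with the $\pm$-invariant form $\lambda=\frac12(y_1\,dy_3-y_3\,dy_1)$. Replace $dx_{13}$ there by $d(\chi\lambda)$, where $\chi$ is an even cut-off function vanishing near the point and equal to $1$ near the boundary of the ball. This gives a closed form $\eta_{13}$ on $X$ that equals $dx_{13}$ off small neighborhoods of the exceptional curves and vanishes near these curves. Define $\eta_{14}$ in the same way from $dx_{14}$ and $\frac12(y_1\,dy_4-y_4\,dy_1)$.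

For small $\delta>0$ and $s\in\{\pm1\}^2$ the form
\[
\omega_s=\omega_0+\delta(s_1\eta_{13}+s_2\eta_{14})
\]
is symplectic and joined to $\omega_0$ through symplectic forms (let $\delta$ shrink to $0$), so $\kappa=0$. On the tori,
\[
\omega_s|_{T_0}=dx_{12},\qquad\omega_s|_{T_1}=\delta s_1\,dx_{13},\qquad\omega_s|_{T_2}=\delta s_2\,dx_{14}.
\]
So we have a sign-flipping family with $m=2$. Here $U=\operatorname{span}\{\tau_0,\tau_1,\tau_2\}$ is isotropic, since the tori are disjoint and have trivial normal bundles. It has dimension $3$, since the integrals of $\omega_0,\eta_{13},\eta_{14}$ over $T_0,T_1,T_2$ form the identity matrix. Proposition~\ref{prop:criterion} with $n=3=b^+(X)$ gives a manifold $M$ that admits symplectic forms and has $h_J^-=0$ for all tame $J$. It remains to identify its homeomorphism type.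

\subsection{The fundamental group}

\begin{lemma}\label{lem:complement}
$X\setminus(T_0\cup T_1\cup T_2)$ is simply connected.
\end{lemma}

\begin{proof}
The tori $\{x_1=x_2=0\}$, $\{x_1=x_3=0\}$, $\{x_1=x_4=0\}$ in $T^4$ are invariant under $-1$, with four fixed points each. Their images in $T^4/\pm1$ are spheres $S_0,S_1,S_2$ with four cone points. The torus $\{x_1=x_2=0\}$ meets $\pm T_0$ transversally in the two points $\pm(0,0,.1,.1)$, which become one point in the quotient. It misses $\pm T_1$ and $\pm T_2$, on which $x_2\ne0$. Likewise $S_1$ meets $T_1$ once and transversally, in the image of $(0,.1,0,.2)$, and misses $T_0,T_2$, on which $x_3\ne0$. The sphere $S_2$ meets $T_2$ once and transversally, in the image of $(0,.2,.2,0)$, and misses $T_0,T_1$, on which $x_4\neq 0$.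

So a meridian of $T_i$ bounds, in $S_i$ away from $T_0\cup T_1\cup T_2$, a disk with four holes about the cone points. It is a product of conjugates of loops around cone points. In $X$ each such loop lies in a neighborhood of an exceptional sphere, which is simply connected and disjoint from the tori. Hence all meridians are trivial in $\pi_1(X\setminus\bigcup T_j)$. They normally generate the kernel of the surjection of this group onto $\pi_1(X)=1$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,1.85) rectangle (4,2.15);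
\fill[gray!25] (1.85,0) rectangle (2.15,4);
\draw (1,0)--(3,0) (1,4)--(3,4) (0,1)--(0,3) (4,1)--(4,3);
\draw[very thick] (1,0) arc (0:90:1);
\draw[very thick] (3,0) arc (180:90:1);
\draw[very thick] (4,3) arc (270:180:1);
\draw[very thick] (0,3) arc (270:360:1);
\draw (0,2)--(4,2) node[right] {$a$};
\draw (2,0)--(2,4) node[above] {$b$};
\draw[dashed] (0,1.4)--(4,1.4) node[right] {$a'$};
\draw[dashed] (1.4,0)--(1.4,4) node[above] {$b'$};
\draw[dotted,thick] (0.707,0.707)--(0.85,1.4);
\draw[dotted,thick] (0.707,0.707)--(1.4,0.85);
\fill (0.707,0.707) circle (2pt) node[below left] {$*$};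
\end{tikzpicture}
\caption{The surface $F$ as a square with opposite sides identified and a disk about the vertex removed; the thick arcs form $\partial F$. The twists $t_a,t_b$ are supported in the shaded annuli. The parallel copies $a',b'$ (dashed), joined to the base point $*\in\partial F$ by the dotted arcs, give loops $A$ and $B$. The loop $A$ avoids the annulus about $a$ and crosses the annulus about $b$ once; for $B$ the roles are exchanged.}
\label{fig:F}
\end{figure}

\begin{lemma}\label{lem:G}
Let $*\in\partial F$ and $f=t_a\circ t_b$. The group $G=\pi_1(F,*)/\langle\!\langle x^{-1}f_*(x):x\in\pi_1(F,*)\rangle\!\rangle$ is trivial.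
\end{lemma}

\begin{proof}
Write the relations as $t_a(t_b(x))=x$. It is convenient to distribute the two twists over the two sides: the automorphism $t_a^{-1}$ of $\pi_1(F,*)$ induces an isomorphism
\[
G\cong G'=\pi_1(F,*)/\langle\!\langle\,t_a^{-1}(x)^{-1}\,t_b(x):x\in\pi_1(F,*)\,\rangle\!\rangle .
\]
The complement of the two annuli supporting the twists is connected (it is an annulus about $\partial F$). So there is a based loop $A=\text{arc}\cdot a'\cdot\text{arc}^{-1}$ as in Figure~\ref{fig:F}: $a'$ is a parallel copy of $a$ outside the support of $t_a$, meeting $b$ once, and the arc avoids the supports of both twists. Then $t_a^{-1}(A)=A$. The loop $t_b(A)$ is $A$ with $b^{\pm1}$ inserted at the crossing. If $A=A_1A_2$ is cut at the crossing, $t_b(A)=A_1b^{\pm1}A_2=A\cdot y$ with $y=A_2^{-1}b^{\pm1}A_2$ freely homotopic to $b^{\pm1}$. The relation for $x=A$ gives $y=1$ in $G'$, so the conjugacy class of $b$ is trivial in $G'$. Now take $B$ as in the figure. Then $t_b(B)=B$, and $t_a^{-1}(B)=B\cdot y'$ with $y'$ freely homotopic to $a^{\pm1}$. The relation for $x=B$ gives $y'=1$ in $G'$, so the conjugacy class of $a$ is trivial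 in $G'$. Since $F$ deformation retracts onto $a\cup b$, these two classes normally generate $\pi_1(F,*)$, and $G'=1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:K3}]
Let $W$ be the complement in $X$ of the open tubular neighborhoods of the $T_j$. It is simply connected by Lemma~\ref{lem:complement}. The manifold $M$ is obtained from $W$ by attaching three copies of $P=S_u^1\times E$ along $\partial P\cong T^3$. If $W'\supset W$ is simply connected and $P$ is attached to it along $\partial P$, then by van Kampen $\pi_1(W'\cup P)=\pi_1(P)/\langle\!\langle\operatorname{im}\pi_1(\partial P)\rangle\!\rangle$. The image of $\pi_1(\partial P)$ contains the factor $\pi_1(S_u^1)$ and the class $\mathsf t$ of $S_v^1\times\{*\}$ with $*\in\partial F$. Now $\pi_1(E)$ is generated by $\pi_1(F,*)$ and $\mathsf t$, where conjugation by $\mathsf t$ or by $\mathsf t^{-1}$, depending on conventions, acts on $\pi_1(F,*)$ as $f_*$. So the quotient is itself a quotient of the group $G$ of Lemma~\ref{lem:G}, and hence trivial. Attaching the three pieces one after the other gives $\pi_1(M)=1$.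

By Lemma~\ref{lem:q}, $M$ and the K3 surface have isomorphic integral intersection forms. By Freedman's theorem \cite{Freedman}, closed simply connected smooth $4$-manifolds with isomorphic intersection forms are homeomorphic. So $M$ is homeomorphic to the K3 surface.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Freedman}
Freedman, J. Differential Geom. \textbf{17} (1982).

\bibitem{TWZZ}
Qiang Tan, Hongyu Wang, Jiuru Zhou and Peng Zhu, \emph{On tamed almost complex four manifolds}, arXiv:1712.02948 (2017).

\bibitem{Taubes1}
Taubes, Math. Res. Lett. \textbf{1} (1994), 809--822.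

\bibitem{Taubes2}
Taubes, Math. Res. Lett. \textbf{2} (1995), 9--13.

\end{thebibliography}

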